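\title{The attachment number of a tetravalent half-arc-transitive graph need not divide its radius}

\begin{abstract}
The edges of a tetravalent half-arc-transitive graph split into alternating cycles of a common length $2r$, and any two of these cycles that meet have the same number $a$ of common vertices. We show that the attachment number $a$ need not divide the radius $r$, and we determine all exceptions: a pair $(r,a)$ with $a\nmid r$ occurs if and only if $4\mid a$ and $2r/a$ is an odd integer at least $3$. Each such pair is realized by infinitely many graphs, obtained as finite quotients of an infinite graph built from an amalgam of two finite groups.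
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, simple and connected unless we say otherwise, and groups act on the left. An \emph{arc} of a graph is an ordered pair of adjacent vertices. Let $\Gamma$ be a tetravalent graph. A group $G\le\mathrm{Aut}(\Gamma)$ is \emph{half-arc-transitive} if it is transitive on the vertices and on the edges of $\Gamma$ but not on its arcs, and $\Gamma$ is a \emph{half-arc-transitive graph} if $\mathrm{Aut}(\Gamma)$ itself is half-arc-transitive.

A half-arc-transitive group $G$ has two orbits on arcs, and each orbit contains exactly one of the two arcs of every edge. Choosing one orbit orients every edge, and every vertex then has in-degree $2$ and out-degree $2$. We call the arcs of the chosen orbit \emph{positive} and the others \emph{negative}. A \emph{$G$-alternating cycle} is a cycle of $\Gamma$ whose consecutive edges have opposite orientations, so that each of its vertices is the tail of both incident cycle edges or the head of both; this does not depend on which orbit was chosen. We use the following standard facts. The $G$-alternating cycles decompose the edge set in a $G$-invariant way,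 they all have the same even length $2r$, and any two distinct intersecting ones meet in the same number $a$ of vertices. The number $r=\mathrm{rad}_G(\Gamma)$ is the \emph{$G$-radius} and $a=\mathrm{att}_G(\Gamma)$ is the \emph{$G$-attachment number}; the subscript is omitted when $G=\mathrm{Aut}(\Gamma)$. Every vertex lies on exactly two alternating cycles: it is a tail in the one that contains its out-edges and a head in the one that contains its in-edges. So the radius measures the size of the pieces from which $\Gamma$ is assembled, and the attachment number measures how tightly they are glued: each alternating cycle meets exactly $2r/a$ others.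

It is known that $a$ always divides $2r$, and that $a$ divides $r$ when $\Gamma$ is a half-arc-transitive graph with $a=2$ (Maru\v{s}i\v{c} and Waller). The following question is posed by Poto\v{c}nik and \v{S}parl~\cite{PS}.

\begin{quote}
\emph{Does $\mathrm{att}(\Gamma)$ divide $\mathrm{rad}(\Gamma)$ for every tetravalent half-arc-transitive graph $\Gamma$?}
\end{quote}

There is a good reason to expect the answer yes. The common vertices of two alternating cycles $C$ and $C'$ are evenly spaced on both, at distance $\ell=2r/a$ (Lemma~\ref{lem:spacing}). If $a\mid r$, then $\ell$ is even, and all common vertices are tails in one cycle and heads in the other: the gluing distinguishes tails from heads. If $a\nmid r$, then $\ell$ is odd, tails and heads of $C$ alternate along $C\cap C'$, and the rotation of $C$ by $\ell$ steps preserves every such intersection while reversing the orientation of $C$. One expects this local symmetry, or an odd power of it, to extend to an automorphism of $\Gamma$, and this would make $\Gamma$ arc-transitive. In two cases it does extend.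

\begin{theorem}\label{thm:B}
Let $G$ act half-arc-transitively on a tetravalent graph $\Gamma$, with $a=\mathrm{att}_G(\Gamma)$, $r=\mathrm{rad}_G(\Gamma)$ and $a\nmid r$. If $a\equiv 2\pmod 4$ or $a=2r$, then $\Gamma$ is arc-transitive.
\end{theorem}

The case $a\equiv 2\pmod 4$ is due to Poto\v{c}nik and \v{S}parl; we include a proof. In all remaining cases the extension can be obstructed, and the answer to the question is no.

\begin{theorem}\label{thm:A}
Let $a$ be a positive multiple of $4$, let $\ell\ge 3$ be odd, and put $r=a\ell/2$. There are infinitely many tetravalent half-arc-transitive graphs $\Gamma$ with $\mathrm{att}(\Gamma)=a$ and $\mathrm{rad}(\Gamma)=r$. Here $2r/a=\ell$ is odd, so $a\nmid r$.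
\end{theorem}

\begin{corollary}\label{cor:class}
A pair $(r,a)$ with $a\nmid r$ equals $(\mathrm{rad}(\Gamma),\mathrm{att}(\Gamma))$ for some tetravalent half-arc-transitive graph $\Gamma$ if and only if $4\mid a$ and $2r/a$ is an odd integer at least $3$.
\end{corollary}

The pair with the smallest radius is $(r,a)=(6,4)$. Section~\ref{sec:meet} proves Theorem~\ref{thm:B} and deduces the corollary. Section~\ref{sec:idea} exhibits the obstruction for the pair $(6,4)$, and Sections~\ref{sec:amalgam}--\ref{sec:subgroup} prove Theorem~\ref{thm:A}.

\section{How two alternating cycles meet}\label{sec:meet}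

In this section $G$ acts half-arc-transitively on $\Gamma$, with radius $r$ and attachment number $a$. Writing $C=(v_x)_{x\in\mathbb{Z}_{2r}}$ means that $v_x$ and $v_{x+1}$ are consecutive on the cycle $C$. On an alternating cycle, the vertices of one parity are the tails and those of the other parity are the heads.

\begin{lemma}\label{lem:spacing}
Let $C=(v_x)_{x\in\mathbb{Z}_{2r}}$ be an alternating cycle and let $C'$ be the other alternating cycle through $v_0$.
\begin{enumerate}
\item[(a)] The stabilizer $G_C$ induces on the indices exactly the $2r$ maps $x\mapsto\pm x+2j$.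
\item[(b)] The set $A=\{x: v_x\in C'\}$ is the subgroup $\ell\mathbb{Z}_{2r}$, where $\ell=2r/a$. Moreover $a\nmid r$ if and only if $\ell$ is odd, and then $a$ is even.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element of $G$ that maps an edge of $C$ to an edge of $C$ preserves $C$, because each edge lies on one alternating cycle. So $G_C$ is transitive on the $2r$ edges of $C$. It preserves tails and heads, so it induces a subgroup of the group of the $2r$ maps $x\mapsto\pm x+2j$, and transitivity on $2r$ edges forces it to be the whole group.

(b) Call $x$ and $y$ equivalent if the second alternating cycles through $v_x$ and $v_y$ coincide. The classes have $a$ elements, $A$ is the class of $0$, and $G_C$ permutes the classes. If $x,y\in A$ have the same parity, then the translation by $y-x$ is induced by $G_C$ and maps $A$ to the class of $y$, so $A+(y-x)=A$. Taking $x=0$ shows that $A^+=A\cap 2\mathbb{Z}_{2r}$ is closed under addition, hence a subgroup, and that $A+A^+=A$. If $x,y\in A$ are odd, then $y-x=0+(y-x)\in A^+$. So the odd part of $A$ is empty or a coset $x+A^+$. In the second case, the reflection $x\mapsto -x$ fixes $0$ and hence preserves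 $A$, so $-x\in x+A^+$, that is, $2x\in A^+$, and $A=A^+\cup(x+A^+)$ is again a subgroup. The subgroup of order $a$ in $\mathbb{Z}_{2r}$ is $\ell\mathbb{Z}_{2r}$. Finally, $a\mid r$ means that $\ell=2r/a$ is even, and if $\ell$ is odd then $a\ell=2r$ makes $a$ even.
\end{proof}

The lemma applies to both cycles through a vertex. The next lemma compares the two orders in which they visit their common vertices.

\begin{lemma}\label{lem:unit}
Let $C=(v_x)$ and $C'=(w_x)$ be the two alternating cycles through a vertex $v_0=w_0$. There is a unit $u$ of $\mathbb{Z}_a$ such that $v_{i\ell}=w_{ui\ell}$ for all $i\in\mathbb{Z}_a$.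
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:spacing}(b), $v_{i\ell}=w_{\pi(i)\ell}$ for a bijection $\pi$ of $\mathbb{Z}_a$ with $\pi(0)=0$. If $a\le 2$, then $\pi$ is the identity. Let $a>2$ and $i\in\mathbb{Z}_a$. Some $g\in G_C$ induces $x\mapsto 2i\ell-x$ on $C$. It fixes $v_{i\ell}$, so it preserves the other alternating cycle $C'$ through this vertex. It moves $v_{(i+1)\ell}$ to $v_{(i-1)\ell}$, a different vertex of $C'$ because $a>2$. A nontrivial symmetry of the cycle $C'$ that fixes $w_{\pi(i)\ell}$ is the reflection $x\mapsto 2\pi(i)\ell-x$. Comparing the two descriptions of $g$ on $C\cap C'$ gives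
\[
\pi(2i-j)=2\pi(i)-\pi(j)\qquad(i,j\in\mathbb{Z}_a).
\]
With $i=0$ this says $\pi(-j)=-\pi(j)$, and then $i=1$ gives $\pi(j+2)=\pi(j)+2\pi(1)$. Put $u=\pi(1)$. Starting from $\pi(0)=0$ and $\pi(1)=u$, induction gives $\pi(j)=uj$, and $u$ is a unit because $\pi$ is a bijection.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
It suffices to find an automorphism of $\Gamma$ that maps a positive arc to a negative arc, since $G$ has only these two orbits on arcs. By Lemma~\ref{lem:spacing}, $\ell$ is odd and $a$ is even. Let $C=(v_x)$ and $C'=(w_x)$ be the alternating cycles through an arbitrary vertex $v_0=w_0$, with $v_0$ a tail in $C$, and let $u$ be as in Lemma~\ref{lem:unit}. The arc $(v_x,v_{x+1})$ is positive exactly when $x$ is even.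

\emph{The case $a\equiv 2\pmod 4$.} The unit $u$ is odd, so $u\cdot a/2=a/2$ in $\mathbb{Z}_a$. Since $r=\ell a/2$, this says $v_r=w_r$: the antipode of a vertex is the same on both alternating cycles through it. Let $\psi$ send each vertex to this antipode. Then $\psi$ is an involution acting on every alternating cycle as the rotation by $r$ steps, so it maps edges to edges. Now $r=\ell a/2$ is odd, and $\psi$ maps the positive arc $(v_0,v_1)$ to the negative arc $(v_r,v_{r+1})$.

\emph{The case $a=2r$.} Here $\ell=1$ and $C$, $C'$ have the same vertices. All four edges at each of these vertices lie in $C\cup C'$, so by connectedness $\Gamma=C\cup C'$. The map $v_x\mapsto v_{x+1}$ sends $w_{ux}$ to $w_{ux+u}$, so it rotates both cycles and is an automorphism. It maps the positive arc $(v_0,v_1)$ to the negative arc $(v_1,v_2)$.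
\end{proof}

\begin{example}\label{ex:K44}
For groups, as opposed to graphs, $a\nmid r$ already occurs on eight vertices. Let $\Gamma=K_{4,4}$ with vertex set $\mathbb{Z}_8$, two vertices being adjacent when their difference is odd, and let $G$ be the group of the $16$ maps $x\mapsto\pm x+2j$ and $x\mapsto\pm 3x+2j+1$. The images of the arc $(0,1)$ are the $16$ arcs $(2j,2j\pm 1)$ and $(2j+1,2j+1\pm 3)$, one on each edge, so $G$ is half-arc-transitive. The alternating cycles are the two $8$-cycles formed by the differences $\pm 1$ and $\pm 3$, so $r=4$ and $a=8$. The rotation $x\mapsto x+1$ is the extra automorphism of Theorem~\ref{thm:B}.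
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:class}, given Theorem~\ref{thm:A}]
Let $\Gamma$ be half-arc-transitive with $a\nmid r$. Then $2r/a$ is odd and $a$ is even by Lemma~\ref{lem:spacing}, and Theorem~\ref{thm:B} excludes $a\equiv 2\pmod 4$ and $2r/a=1$. The converse is Theorem~\ref{thm:A}.
\end{proof}

\section{The obstruction for radius $6$ and attachment number $4$}\label{sec:idea}

Let $G$ act half-arc-transitively on $\Gamma$ with $r=6$ and $a=4$, so $\ell=3$. The alternating cycles are $12$-gons. Each meets three others, each time in four vertices that form a square inscribed in both $12$-gons. The units of $\mathbb{Z}_4$ are $\pm 1$, so by Lemma~\ref{lem:unit} both cycles visit the four vertices in the same cyclic order, up to direction. The antipodal map is the rotation by $6$ steps. It preserves tails and heads, so it is of no use here. The next candidate is the quarter turn, the rotation by $3$ steps, and unlike the half turn it depends on a direction.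

A direction on $C$ gives a cyclic order on the square $C\cap C'$, and exactly one direction on $C'$ gives the same order; call these two directions \emph{compatible}. Suppose that every alternating cycle can be given a direction so that intersecting cycles have compatible directions. Then the vertex three steps ahead of $v$ is the same on both cycles through $v$. The resulting map rotates every alternating cycle by three steps, so it is an automorphism exchanging tails and heads, and $\Gamma$ is arc-transitive.

Conversely, let $\beta$ be an automorphism that permutes the alternating cycles and reverses the edge $v_0v_1$ of $C=(v_x)$. Then $\beta$ induces $x\mapsto 1-x$ on $C$, some $h\in G$ induces $x\mapsto -x$, and $\theta=(h\beta)^{-3}$ induces the quarter turn $x\mapsto x+3$. Suppose that $\theta$ is a quarter turn on an alternating cycle $C_1$ and that $C_2$ meets $C_1$. Then $\theta$ permutes the square $C_1\cap C_2$ cyclically, so it preserves $C_2$; on $C_2$ it is not a reflection, since it has order $4$ on the square, so it is a quarter turn. By connectedness $\theta$ is a quarter turn on every alternating cycle, and the directions of these turns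 are compatible.

So the existence of the extra symmetry is an orientability condition. Form the cubic graph whose vertices are the alternating cycles, adjacent when they meet, and transport a direction along a closed walk in it: the direction may come back reversed. This suggests the plan for Theorem~\ref{thm:A}.
\begin{enumerate}
\item Build an infinite graph $\hat\Gamma$, with a half-arc-transitive group $U$, whose alternating cycles meet in the pattern of a tree (Section~\ref{sec:amalgam}). The effect of $U$ on the candidate rotation is recorded by a homomorphism $\chi\colon U\to\mathbb{Z}_a^*$.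
\item Show that short cycles detect the alternating cycles (Section~\ref{sec:short}), so that all automorphisms of a quotient $\hat\Gamma/N$ permute them, provided the nontrivial elements of $N$ move every vertex far.
\item Show that such a quotient is half-arc-transitive if $\chi(N)\ne 1$ (Section~\ref{sec:quotient}), and construct $N$ (Section~\ref{sec:subgroup}).
\end{enumerate}

\section{An amalgam and an infinite graph}\label{sec:amalgam}

From now on $a=2n$ with $n$ even, $\ell\ge 3$ is odd, $r=n\ell$, and $q=1+n\in\mathbb{Z}_a$. Then
\[
q\ne 1,\qquad 2q=2,\qquad q^2=1+2n+n^2=1\qquad\text{in }\mathbb{Z}_a,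
\]
the last because $n$ is even and so $2n\mid n^2$.

\subsection*{The groups}
We want vertex stabilizers of order $2$. We prescribe the stabilizer $P_C$ of an alternating cycle $C$ and the stabilizer $P_A$ of an intersection $A=C\cap C'$, and we take the freest group generated by them.

Following Lemma~\ref{lem:spacing}(a), let $P_C$ be the group of the maps $x\mapsto\pm x+2j$ of $\mathbb{Z}_{2r}$. It is dihedral of order $2r$, generated by $\rho\colon x\mapsto x+2$ and $h\colon x\mapsto -x$, with presentation $\rho^r=h^2=1$, $h\rho h=\rho^{-1}$. Put $z=\rho^\ell$, an element of order $n$.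

Let $P_A$ be the group of permutations of $\mathbb{Z}_a$ generated by $h\colon i\mapsto -i$, $z\colon i\mapsto i+2$ and $t\colon i\mapsto qi+1$; the element $t$ will exchange $C$ and $C'$. Since $q$ is odd and $q^2=1$, the maps $i\mapsto\pm i+2j$ and $i\mapsto\pm qi+2j+1$ are closed under composition, and they are the elements of $P_A$. An affine map is determined by its coefficients, and $1\ne -1$, $q\ne -q$ because $a\ge 4$. So $|P_A|=4n$, the group $P_A$ is transitive on $\mathbb{Z}_a$, and the stabilizer of $0$ is $\langle h\rangle$. (For $a=8$ we have $q=-3$, and $P_A$ is the group of Example~\ref{ex:K44}.) The relations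
\begin{equation}\label{eq:PA}
h^2=z^n=1,\qquad hzh=z^{-1},\qquad tz=zt,\qquad t^2=z^{1+n/2},\qquad hth=z^{-1}t
\end{equation}
hold: $tz$ and $zt$ both send $i$ to $qi+3$ since $2q=2$, while $t^2$ sends $i$ to $i+q+1=i+2+n$ and $hth$ sends $i$ to $qi-1$. In a group presented by \eqref{eq:PA} the subgroup $\langle z\rangle$ is normal of order at most $n$, and the quotient is generated by two commuting elements of order at most $2$. So such a group has order at most $4n$, and \eqref{eq:PA} presents $P_A$. In the same way the subgroup $\langle z,t\rangle$ of $P_A$, which is abelian of order $2n$, is presented by $z^n=1$, $tz=zt$, $t^2=z^{1+n/2}$.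

We recall the facts on amalgams that we need. Let $Q$ be a common subgroup of $P_1$ and $P_2$. The amalgam $P_1*_QP_2$ is presented by the generators and relations of $P_1$ and $P_2$ together with the identification of the two copies of $Q$. Both factors embed, and $P_1\cap P_2=Q$. The \emph{Bass--Serre tree} of $U=P_1*_QP_2$ has as vertices the cosets $gP_1$ and $gP_2$ and as edges the cosets $gQ$, where $gQ$ joins $gP_1$ and $gP_2$. It is a tree, $U$ acts on it without inverting an edge, and the vertex stabilizers are the conjugates of $P_1$ and $P_2$. Finally, a group acting on a tree with trivial vertex stabilizers and without inverting an edge is free.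

In both $P_C$ and $P_A$ the subgroup $Q=\langle z,h\rangle$ is dihedral of order $2n$. Let $U=P_C*_QP_A$. It is generated by $h,\rho,t$ subject to
\begin{equation}\label{eq:U}
\rho^{n\ell}=1,\quad [t,\rho^\ell]=1,\quad t^2=\rho^{\ell(1+n/2)};\qquad h^2=1,\quad h\rho h=\rho^{-1},\quad hth=\rho^{-\ell}t.
\end{equation}
Let $K$ be the group on $\rho,t$ presented by the first three relations; it is the amalgam $\langle\rho\rangle*_{\langle z\rangle}\langle z,t\rangle$. The assignment $\sigma\colon\rho\mapsto\rho^{-1}$, $t\mapsto z^{-1}t$ respects these relations: the only one to check is the third, and $(z^{-1}t)^2=z^{-1+n/2}=z^{-(1+n/2)}$ because $z^n=1$. Also $\sigma^2(t)=z\cdot z^{-1}t=t$, so $\sigma$ is an automorphism with $\sigma^2=1$. Hence \eqref{eq:U} presents $U=K\rtimes\langle h\rangle$, with $h$ acting as $\sigma$. In particular, a normal subgroup of $K$ is normal in $U$ if and only if it is $\sigma$-invariant.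

The relations \eqref{eq:U} are respected by the two assignments
\begin{gather*}
\lambda\colon U\to\mathbb{Z}_2,\qquad \rho\mapsto 0,\quad h\mapsto 0,\quad t\mapsto 1,\\
\chi\colon U\to\mathbb{Z}_a^*,\qquad \rho\mapsto 1,\quad h\mapsto -1,\quad t\mapsto q,
\end{gather*}
which therefore define homomorphisms, and $\chi(k)=q^{\lambda(k)}$ for $k\in K$, since both sides are homomorphisms that agree on $\rho$ and $t$.

\begin{remark}\label{rem:q}
This is where $4\mid a$ enters, and why $q=1+n$. On generators, and hence for all $g\in U$, we have $gzg^{-1}=z^{\chi(g)}$ with the exponent read modulo $n$. We need a normal subgroup $N$ with $N\cap\langle z\rangle=1$ and $\chi(N)\neq 1$. As $\langle z\rangle$ is normal too, $N$ commutes with $z$, so $\chi(N)$ consists of units congruent to $1$ modulo $n$. The only candidate other than $1$ is $1+n$, and for odd $n$ it is even, hence not a unit.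
\end{remark}

\subsection*{The tree}
In the Bass--Serre tree of $U$ the vertex $gP_A$ has the two neighbors $gP_C$ and $gtP_C$, since $P_A=Q\cup tQ$. Suppressing these vertices of valency $2$ gives a tree $T$ whose vertices are the cosets $gP_C$ and whose edges are the cosets $gP_A$, with $gP_A$ joining $gP_C$ and $gtP_C$. It is regular of valency $|P_C:Q|=\ell$; in particular $T$ and $U$ are infinite. The edges at the vertex $P_C$ are the $\ell$ cosets $\rho^jP_A$, and we write $E_x=\rho^jP_A$ for $x=2j\in\mathbb{Z}_\ell$. Then $\rho E_x=E_{x+2}$ and $hE_x=E_{-x}$. So $P_C$ is transitive on these edges, and $U$ is transitive on the pairs consisting of a vertex of $T$ and an edge at it.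

\subsection*{The graph}
The vertex set of $\hat\Gamma$ is $U/\langle h\rangle$, with base vertex $o=\langle h\rangle$. Since $\ell$ is odd, every $x\in\mathbb{Z}_{2r}$ has the form $2j$ or $\ell+2j$, and we put
\[
v_{2j}=\rho^jo,\qquad v_{\ell+2j}=\rho^jto .
\]
The map $x\mapsto v_x$ is $P_C$-equivariant: $\rho v_x=v_{x+2}$, $hv_{2j}=v_{-2j}$, and $hv_{\ell+2j}=\rho^{-j}(hth)o=\rho^{-j-\ell}to=v_{-\ell-2j}$. It is also injective. The stabilizers of $o$ and $to$ are $\langle h\rangle$ and $t\langle h\rangle t^{-1}=\{1,zh\}$, and both meet $\langle\rho\rangle$ trivially, so indices of equal parity give distinct vertices. An equation $\rho^io=\rho^jto$ would give $t\in P_C\cap P_A=Q$, which is false.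

Let $C$ be the $2r$-cycle with edges $\{v_x,v_{x+1}\}$, and let the edges of $\hat\Gamma$ be the $U$-images of the edges of $C$. As $P_C$ is transitive on the edges of $C$, they form the single orbit of $\{v_0,v_1\}$. Put $C'=tC$ and $a_i=v_{i\ell}$ for $i\in\mathbb{Z}_a$, so that $a_{2j}=z^jo$ and $a_{2j+1}=z^jto$. The map $go\mapsto g(0)$ is a $P_A$-equivariant bijection from the orbit $A=P_Ao$ to $\mathbb{Z}_a$, and it sends $a_i$ to $i$. So $A=\{a_i\}$, and $ta_i=a_{qi+1}$.

Define $\Pi(go)=gP_A$, an equivariant map from the vertices of $\hat\Gamma$ to the edges of $T$. We say that $v$ \emph{lies over} $\Pi(v)$. The fiber over $E_0=P_A$ is $A$, all fibers have $a$ elements, and $\Pi(v_x)=E_{x\bmod\ell}$ because $t\in P_A$. The ends of the edge $g\{v_0,v_1\}$ lie over the distinct edges $gE_0$, $gE_1$ of $T$, whose unique common end is $gP_C$. This vertex of $T$ depends only on the edge; we call it the \emph{label} of the edge. An \emph{$\ell$-path} of a cycle is a path of length $\ell$ contained in it.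

\begin{lemma}\label{lem:hat}
\begin{enumerate}
\item[(a)] The edges with label $X=gP_C$ form the $2r$-cycle $C_X=gC$. Its vertices are the vertices lying over edges of $T$ at $X$, and two of them lie in the same fiber if and only if their distance along $C_X$ is a multiple of $\ell$.
\item[(b)] Distinct cycles $C_X$, $C_Y$ meet if and only if $XY$ is an edge of $T$, and then they meet in the fiber over $XY$, which has $a$ vertices.
\item[(c)] $\hat\Gamma$ is a connected, simple, tetravalent graph. The edges at a vertex $v$ are labeled by the two ends of $\Pi(v)$, two edges by each.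
\item[(d)] No element of $U$ reverses an edge. In the orientation $U(v_0,v_1)$, at each vertex the two out-edges have one label and the two in-edges have the other.
\item[(e)] Two vertices are joined by at most one $\ell$-path of a given $C_X$. The vertex $a_i$ is joined by an $\ell$-path of $C$ exactly to $a_{i\pm 1}$, and by an $\ell$-path of $C'$ exactly to $a_{i\pm q}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a), (b) By equivariance let $X=P_C$. The edge $g\{v_0,v_1\}$ has label $P_C$ if and only if $g\in P_C$, and these are the edges of $C$. Exactly $2r/\ell=a$ of the vertices $v_x$ lie over each of the edges $E_0,\dots,E_{\ell-1}$, so $C$ contains these fibers entirely, and $v_x,v_{x'}$ lie in the same fiber if and only if $x\equiv x'\pmod\ell$. A vertex of $C_X\cap C_Y$ lies over an edge of $T$ with ends $X$ and $Y$, which gives (b).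

(c) By vertex-transitivity consider $o$. The label of an edge at $o$ is an end of $\Pi(o)=E_0$, that is, $P_C$ or $tP_C$. The vertex $o$ lies on $C$, and on $C'$ because $o\in A=tA$. Each cycle contributes two edges at $o$, and edges with different labels are different $2$-subsets, so $o$ has four neighbors. The component of $o$ contains $C$, hence $ho$, $\rho o$ and $to$, so it is invariant under the generators of $U$ and is the whole graph.

(d) An element reversing $\{v_0,v_1\}$ fixes its label, so it lies in $P_C$, which preserves the parity of indices; this is impossible. The $P_C$-images of $(v_0,v_1)$ are the arcs $(v_{2j},v_{2j\pm 1})$, so in $C$ the even vertices are tails and the odd ones are heads. Thus $o=v_0$ is a tail in $C$. Since $ta_{-q}=a_{-q^2+1}=a_0$, we have $o=tv_{-q\ell}$ with $q\ell$ odd, so $o$ is a head in $C'$.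

(e) The two paths of $C_X$ between two vertices have total length $a\ell\ge 4\ell$, so at most one has length $\ell$. The statement for $C$ is the definition of $a_i$. Applying $t$, we see that $a_{qi+1}$ is joined in $C'$ exactly to $a_{q(i\pm 1)+1}=a_{qi+1\pm q}$.
\end{proof}

For $a=4$ we have $q=-1$, and $\chi$ has the meaning promised in Section~\ref{sec:idea}. Since $T$ is a tree, there are exactly two compatible systems of directions on the cycles $C_X$, and $U$ permutes them. The element $\rho$ preserves the direction of $C$, while $h$ reverses it and $t\colon a_i\mapsto a_{1-i}$ reverses the cyclic order on $A$. So $\chi(g)=1$ if and only if $g$ preserves both systems.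

\section{Short cycles detect the alternating cycles}\label{sec:short}

An automorphism of a quotient of $\hat\Gamma$ need not a priori respect the images of the cycles $C_X$. We need a property that singles them out and that is visible in a ball of bounded radius. Call a path of length $2$ in $\hat\Gamma$ \emph{straight} if its two edges have the same label, and \emph{turning} otherwise.

\begin{lemma}\label{lem:short}
Each straight $2$-path of $\hat\Gamma$ lies on exactly $2(\ell-1)\ge 4$ cycles of length $2\ell+2$. Each turning $2$-path lies on at most $2$ such cycles.
\end{lemma}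

\begin{proof}
\emph{Shape of the cycles.} Let $Z$ be a cycle of length $2\ell+2$ and $S$ the set of labels of its edges. If $S=\{X\}$, then $Z=C_X$ has length $a\ell\ge 4\ell>2\ell+2$, which is absurd. By Lemma~\ref{lem:hat}(c), consecutive edges of $Z$ have equal or adjacent labels, so $S$ spans a subtree of $T$ with at least two leaves. Let $X$ be a leaf and $X'$ its neighbor in $S$. A \emph{run} at $X$ is a maximal subpath of $Z$ whose edges have label $X$. It is a proper subpath of $Z$, so it is a path in $C_X$ with two distinct ends. At an end $v$, the next edge of $Z$ is labeled by the other end of $\Pi(v)$, which lies in $S$ and is adjacent to $X$, so it equals $X'$. Thus both ends of the run lie over $XX'$, and the length of the run is a positive multiple of $\ell$ by Lemma~\ref{lem:hat}(a). As $\ell\ge 3$, we have $2\ell+2<3\ell$. Hence there are exactly two leaves $X$ and $Y$, each with one run, each run has length $\ell$, and $Z$ has exactly two further edges.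

These further edges have labels other than $X$ and $Y$, so the path $S$ from $X$ to $Y$ has an inner vertex, and its end edges $E$ at $X$ and $E'$ at $Y$ are distinct. The two subpaths of $Z$ connecting the runs each join a vertex over $E$ to a vertex over $E'$. So each is nontrivial, and therefore each is a single edge. The label $W$ of such an edge is the common end of $E$ and $E'$, so $E=XW$ and $E'=WY$. In summary, $Z$ consists of an $\ell$-path of $C_X$ with ends $p,p'$ over $E$, two \emph{connecting edges} $pw$, $p'w'$ of $C_W$ with $w,w'$ over $E'$, and an $\ell$-path of $C_Y$ from $w$ to $w'$.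

\emph{Existence and uniqueness.} Take any $\ell$-path of a cycle $C_X$. Its ends $p,p'$ lie over a common edge $E=XW$. The neighbors in $C_W$ of the vertices over $E$ lie over exactly two edges of $T$: for $W=P_C$ and $E=E_0$ these are $E_1$ and $E_{-1}$, which are distinct as $\ell\ge 3$. Let $E'$ be one of the two. We claim that exactly one cycle $Z$ as above has this run and this $E'$. Using $U$, assume $W=P_C$ and $E=E_0$, so $C_X=C'$; using $h$, which fixes $P_C$ and $E_0$ and exchanges $E_1$ and $E_{-1}$, assume $E'=E_1$. By Lemma~\ref{lem:hat}(e), $p=a_i$ and $p'=a_{i\pm q}$, and their unique neighbors in $C$ over $E_1$ are $w=v_{1+i\ell}$ and $w'=v_{1+(i\pm q)\ell}$. The element $g=\rho^{(1+\ell)/2}$ sends $v_x$ to $v_{x+1+\ell}$, so it sends $E_0$ to $E_1$, the cycle $C'$ to $C_Y$ with $Y$ the other end of $E_1$, and $a_j$ to $v_{1+(j+1)\ell}$. Applying $g$ to Lemma~\ref{lem:hat}(e), we find that $v_{1+j\ell}$ is joined by an $\ell$-path of $C_Y$ exactly to $v_{1+(j\pm q)\ell}$. So $w$ and $w'$ are joined by a unique $\ell$-path of $C_Y$. The closed walk obtained is a cycle: all vertices of the first run lie over edges at $X$, all vertices of the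 second lie over edges at $Y$, and no edge of the tree $T$ contains both $X$ and $Y$.

\emph{Counting.} The connecting edges of $Z$ are not consecutive, so a straight $2$-path on $Z$ lies in one of the two runs. A straight $2$-path with label $X$ lies in exactly $\ell-1$ of the $\ell$-paths of $C_X$. The cycles through it correspond bijectively to the choices of such an $\ell$-path and of $E'$, which gives $2(\ell-1)$. A turning $2$-path on $Z$ consists of a connecting edge and the first edge of a run. Once we decide which of its two edges begins the run, the run is determined, and $E'$ is the edge of $T$ under the far end of the connecting edge. So there are at most two cycles.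
\end{proof}

\section{Finite quotients}\label{sec:quotient}

The following proposition is proved in Section~\ref{sec:subgroup}.

\begin{proposition}\label{prop:N}
For every finite set $\mathcal{F}\subset U\setminus\{1\}$ there is a normal subgroup $N$ of finite index in $U$ such that $N\le K$, $N\cap\mathcal{F}=\emptyset$, and $N$ contains an element $\nu$ with $\lambda(\nu)=1$.
\end{proposition}

Let $d_{\hat\Gamma}$ be the distance in $\hat\Gamma$. The set $\mathcal{F}_0=\{u\in U\setminus\{1\}: d_{\hat\Gamma}(o,uo)\le 2r\}$ is finite, because $\hat\Gamma$ is locally finite and the stabilizer of $o$ has order $2$. Let $N$ be as in Proposition~\ref{prop:N} for some finite $\mathcal{F}\supseteq\mathcal{F}_0$. For $v=go$ and $1\ne\mu\in N$ we have $1\neq g^{-1}\mu g\in N$, so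
\begin{equation}\label{eq:far}
d_{\hat\Gamma}(v,\mu v)=d_{\hat\Gamma}(o,g^{-1}\mu g\,o)>2r .
\end{equation}
Let $G=U/N$, and let $\Gamma=\hat\Gamma/N$ be the graph whose vertices are the $N$-orbits, two orbits being adjacent when they contain adjacent vertices. By \eqref{eq:far}, a vertex $v$ and its four neighbors lie in five different orbits. So $\Gamma$ is a connected simple tetravalent graph, and the projection $\hat\Gamma\to\Gamma$ is a covering: it maps the neighbors of $v$ bijectively onto the neighbors of $Nv$, so walks lift uniquely from a given starting vertex. As $N$ acts freely, $\Gamma$ has $|U:N|/2$ vertices.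

\begin{lemma}\label{lem:G}
The group $G$ acts faithfully and half-arc-transitively on $\Gamma$. The $G$-alternating cycles are the images of the cycles $C_X$, and $\mathrm{rad}_G(\Gamma)=r$, $\mathrm{att}_G(\Gamma)=a$. Every automorphism of $\Gamma$ permutes the $G$-alternating cycles.
\end{lemma}

\begin{proof}
The action is transitive on vertices and edges because that of $U$ is. An element of the kernel fixes $No$, so it lies in $N\langle h\rangle/N$, and $h$ exchanges the distinct vertices $Nv_1$ and $Nv_{-1}$. So the action is faithful. If $gN$ reverses the edge $\{Nv_0,Nv_1\}$, then after multiplying $g$ by an element of $N$ we have $gv_0=v_1$ and $gv_1=\mu v_0$ with $\mu\in N$. Both $v_0$ and $\mu v_0$ are adjacent to $v_1$, so $\mu=1$ by \eqref{eq:far}, contradicting Lemma~\ref{lem:hat}(d).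

The vertices of $C_X$ are at distance at most $r$ from each other, so the image of $C_X$ is a $2r$-cycle. It is alternating by Lemma~\ref{lem:hat}(d). These images cover all edges, and each edge lies on one alternating cycle, so they are all the alternating cycles. Two distinct intersecting ones are the images of cycles $C_X\neq C_Y$ with a common vertex, after replacing $C_Y$ by an $N$-translate. A common vertex of the images comes from $v\in C_X$ and $\mu v\in C_Y$ with $\mu\in N$; then $d_{\hat\Gamma}(v,\mu v)\le 2r$ and $\mu=1$. So the images meet in $|C_X\cap C_Y|=a$ vertices.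

Fix a $2$-path of $\hat\Gamma$ and put $L=2\ell+2\le 2r$. The vertices of an $L$-cycle through it lie in different $N$-orbits, so its image is an $L$-cycle. Conversely, lift an $L$-cycle through the image of the $2$-path, starting along the $2$-path at its first vertex $v$. The lift ends at some $\mu v$ with $d_{\hat\Gamma}(v,\mu v)\le L$, so it is closed, and it is an $L$-cycle. These two operations are inverse to each other. By Lemma~\ref{lem:short}, a $2$-path of $\Gamma$ is contained in an alternating cycle if and only if it lies on more than two $L$-cycles. This property is preserved by $\mathrm{Aut}(\Gamma)$, and the alternating cycles are the cycles all of whose $2$-paths have it.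
\end{proof}

From now on $v_x$, $a_i$, $A$, $C$, $C'$ also denote the images in $\Gamma$, and elements of $U$ act on $\Gamma$ through $G$. In $\Gamma$ we still have $A=C\cap C'$.

\begin{lemma}\label{lem:rigid}
An automorphism of $\Gamma$ that preserves $C$ and fixes at least three vertices of $C$ is trivial.
\end{lemma}

\begin{proof}
A nontrivial symmetry of a cycle fixes at most two vertices, so the automorphism $\beta$ is the identity on $C$. Suppose $\beta$ is the identity on an alternating cycle $C_1$, and let $C_2$ be an alternating cycle meeting $C_1$. By Lemma~\ref{lem:G}, $\beta$ preserves $C_2$, the only other alternating cycle through a vertex of $C_1\cap C_2$. It fixes $a\ge 4$ vertices of $C_2$, so it is the identity on $C_2$. Connectedness of $\Gamma$ finishes the proof.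
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $\Gamma$ is arc-transitive, and let $\beta\in\mathrm{Aut}(\Gamma)$ exchange $v_0$ and $v_1$. By Lemma~\ref{lem:G} it preserves $C$, the alternating cycle containing this edge, so $\beta v_x=v_{1-x}$. Then $h\beta v_x=v_{x-1}$, and $\theta=(h\beta)^{-\ell}$ satisfies $\theta v_x=v_{x+\ell}$; in particular $\theta a_i=a_{i+1}$. The power $\theta^j$ is the identity on $C$ if and only if $a\mid j$, so $\theta$ has order $a$ by Lemma~\ref{lem:rigid}. Since $\theta$ preserves $C$ and sends $a_0$ to $a_1$, it sends the other alternating cycle through $a_0$ to the other one through $a_1$; both are $C'$. We compute how the generators of $U$ conjugate $\theta$.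
\begin{itemize}
\item $\rho\theta\rho^{-1}=\theta$ and $h\theta h=\theta^{-1}$. In each equation both sides preserve $C$ and agree on it, so they are equal by Lemma~\ref{lem:rigid}.
\item $t\theta t^{-1}=\theta^q$. Since $t^2\in P_C$, the element $t$ exchanges $C$ and $C'$, so $t\theta t^{-1}$ preserves $C$. From $ta_i=a_{qi+1}$ and $q^2=1$ we get $t^{-1}a_j=a_{q(j-1)}$, so $t\theta t^{-1}$ acts on $A$ by
\[
a_j\mapsto a_{q(j-1)}\mapsto a_{q(j-1)+1}\mapsto a_{(j-1)+q+1}=a_{j+q}.
\]
Thus $t\theta t^{-1}\theta^{-q}$ preserves $C$ and fixes the $a\ge 4$ vertices of $A$, and it is trivial by Lemma~\ref{lem:rigid}.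
\end{itemize}
Hence $g\theta g^{-1}=\theta^{\chi(g)}$ for all $g\in U$. The element $\nu\in N\le K$ acts trivially on $\Gamma$, so $\theta=\theta^{\chi(\nu)}$ and $\chi(\nu)=1$ in $\mathbb{Z}_a$. But $\chi(\nu)=q^{\lambda(\nu)}=q\ne 1$, a contradiction.

So $\mathrm{Aut}(\Gamma)$, which contains $G$, is transitive on vertices and edges but not on arcs. Each of its orbits on arcs has $|E(\Gamma)|$ elements and contains a $G$-orbit of the same size, so both groups define the same orientations and the same alternating cycles. By Lemma~\ref{lem:G}, $\mathrm{rad}(\Gamma)=r$ and $\mathrm{att}(\Gamma)=a$.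

Finally, given $j$ distinct elements $u_1,\dots,u_j$ of the infinite group $U$, put the quotients $u_i^{-1}u_{i'}$ $(i\ne i')$ into $\mathcal{F}$. Then $|U:N|\ge j$, so the graphs $\Gamma$ have unbounded order.
\end{proof}

\section{The normal subgroup}\label{sec:subgroup}

It remains to prove Proposition~\ref{prop:N}. The main task is to find one $\sigma$-invariant normal subgroup $N_0$ of finite index in $K$ that meets the finite factors $\langle\rho\rangle$ and $\langle z,t\rangle$ trivially and is not contained in $\ker\lambda$. Such a group is free, and passing to a subgroup of odd index will then avoid $\mathcal{F}$ without losing $\lambda$.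

The case $a=4$, $\ell=3$ shows the difficulty. There $K=\langle\rho,t\mid\rho^6=t^2=[t,\rho^3]=1\rangle$, and the cheapest way to keep the central involution $z=\rho^3$ out of $N_0$ is the homomorphism $\lambda'\colon K\to\mathbb{Z}_2$ with $\rho\mapsto 1$, $t\mapsto 0$. But $\lambda'\sigma$ sends $\rho$ to $1$ and $t$ to $\lambda'(\rho^{-3}t)=1$, so $\lambda'\sigma=\lambda'+\lambda$. A $\sigma$-invariant subgroup contained in $\ker\lambda'$ or in $\ker(\lambda'+\lambda)$ is contained in both, hence in $\ker\lambda$. Since $\lambda$, $\lambda'$, $\lambda'+\lambda$ are all the nonzero homomorphisms $K\to\mathbb{Z}_2$, the quotient $K/N_0$ must have no subgroup of index $2$, although $z$ survives in it as a central involution. We therefore look for a perfect quotient $M$ of $K$ in which the $2$-part of $\langle z\rangle$ survives. We realize $M$ as a group of monomial type over an alternating group, with $z$ acting as a scalar.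

A second difficulty is $\sigma$-invariance. Intersecting the kernel of $K\to M$ with its $\sigma$-image replaces $M$ by a subgroup of $M\times M$ that projects onto both factors. Such a subgroup need not be perfect: if $M$ has a nontrivial central subgroup $Z_0$, then $\{(x,xy):x\in M,\ y\in Z_0\}\cong M\times Z_0$ is an example. We exclude this by making the alternating quotient \emph{chiral}, that is, incompatible with $\sigma$.

Write $n=em$ with $e\ge 2$ a power of $2$ and $m$ odd.

\subsection*{Step 1: a chiral pair of generators of an alternating group}
Modulo $z$ the group $K$ is generated by an element of order $\ell$ and an involution, and pairs of permutations of this kind are conveniently drawn as graphs. Let $\mathcal{M}$ be a finite connected multigraph without loops. Each edge consists of two \emph{darts} (half-edges), one at each end. Let $\Omega$ be the set of darts, $\tau$ the involution exchanging the two darts of each edge, and $s$ a permutation whose cycles are the sets of darts at the vertices. The group $\langle s,\tau\rangle$ is transitive on $\Omega$ because $\mathcal{M}$ is connected. The following bound is a case of the genus inequality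 (Ree; Euler's formula for maps).

\begin{lemma}\label{lem:euler}
The permutation $s\tau$ has at most $|E(\mathcal{M})|-|V(\mathcal{M})|+2$ cycles.
\end{lemma}

\begin{proof}
Multiplying a permutation by a transposition merges two cycles if the two points lie in different cycles, and splits one cycle in two otherwise. Write $\tau=\tau_1\tau_2\cdots$ as the product of the commuting transpositions given by the edges, beginning with the $|V(\mathcal{M})|-1$ edges of a spanning tree. Each cycle of $s\tau_1\cdots\tau_j$ consists of darts at vertices of one component of the forest formed by the first $j$ tree edges, and the next tree edge joins two components. So each tree edge merges two cycles, and after the tree edges one cycle is left. Each of the other $|E(\mathcal{M})|-|V(\mathcal{M})|+1$ edges adds at most one cycle.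
\end{proof}

We now choose $\mathcal{M}$; see Figure~\ref{fig:map}. Its \emph{core} has the $5e$ vertices $u_0,u_1,u_2,u_3$; $p_j,p'_j$ $(1\le j\le e)$; $y_1,\dots,y_{3e-4}$, and the $6e$ edges
\begin{itemize}
\item $u_0u_1$, $u_1u_2$, $u_2u_0$ (the triangle), $u_1u_3$ and $u_2p_1$;
\item two parallel edges $p_jp'_j$ for each $j$ (the $e$ digons), and $p'_jp_{j+1}$ for $j<e$;
\item $p'_ey_1$ and $y_iy_{i+1}$ for $i<3e-4$.
\end{itemize}
At most $3\le\ell$ of these edges meet at a vertex. Attach pendant edges, ending in new leaves, so that every core vertex has valency $\ell$. There are $5e\ell-12e$ of them, and at least one is at $u_0$. Thus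
\[
|E(\mathcal{M})|=e(5\ell-6),\qquad |V(\mathcal{M})|=e(5\ell-7),\qquad d:=|\Omega|=2e(5\ell-6)\ge 36 .
\]
In particular the number of edges $d/2$ is divisible by $e$, and even.

For $i\in\mathbb{Z}_3$ let $\omega_i^+$ and $\omega_i^-$ be the darts at $u_i$ of the triangle edges leading to $u_{i+1}$ and $u_{i-1}$, so $\tau\omega_i^+=\omega_{i+1}^-$. Let $\eta$ be the dart at $u_0$ of a pendant edge and $\eta'=\tau\eta$. Let $\alpha_j,\beta_j$ be the darts at $p_j$ of the $j$th digon, and $\alpha'_j=\tau\alpha_j$, $\beta'_j=\tau\beta_j$. Choose the cyclic orders at the vertices so that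
\[
s\omega_0^-=\eta,\quad s\eta=\omega_0^+,\quad s\omega_1^-=\omega_1^+,\quad s\omega_2^-=\omega_2^+,\quad s\beta_j=\alpha_j,\quad s\alpha'_j=\beta'_j,
\]
and arbitrarily otherwise. Then $s$ has order $\ell$ and fixes the darts at leaves.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\coordinate (u0) at (0,-0.9); \coordinate (u1) at (0,0.9); \coordinate (u2) at (1.6,0);
\coordinate (u3) at (-1.1,0.9); \coordinate (p1) at (2.5,0); \coordinate (q1) at (3.7,0);
\coordinate (p2) at (4.6,0); \coordinate (q2) at (5.8,0);
\coordinate (y1) at (6.7,0); \coordinate (y2) at (7.6,0);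
\draw (u0)--(u1)--(u2)--(u0) (u1)--(u3) (u2)--(p1) (q1)--(p2) (q2)--(y1)--(y2);
\draw (p1) to[bend left=45] (q1); \draw (p1) to[bend right=45] (q1);
\draw (p2) to[bend left=45] (q2); \draw (p2) to[bend right=45] (q2);
\draw (u0)--(0.55,0) (u3)--(-1.8,1.3) (u3)--(-1.8,0.5) (y1)--(6.7,0.8) (y2)--(8.3,0.45) (y2)--(8.3,-0.45);
\fill (u0) circle (2pt) (u1) circle (2pt) (u2) circle (2pt) (u3) circle (2pt) (p1) circle (2pt)
 (q1) circle (2pt) (p2) circle (2pt) (q2) circle (2pt) (y1) circle (2pt) (y2) circle (2pt);
\draw[fill=white] (0.55,0) circle (2pt) (-1.8,1.3) circle (2pt) (-1.8,0.5) circle (2pt)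
 (6.7,0.8) circle (2pt) (8.3,0.45) circle (2pt) (8.3,-0.45) circle (2pt);
\node[left] at (u0) {$u_0$}; \node[above] at (u1) {$u_1$}; \node[above right] at (u2) {$u_2$};
\node[above] at (u3) {$u_3$}; \node at (2.4,-0.35) {$p_1$}; \node at (3.85,-0.35) {$p'_1$};
\node at (4.5,-0.35) {$p_2$}; \node at (5.95,-0.35) {$p'_2$};
\node[below] at (y1) {$y_1$}; \node[below] at (y2) {$y_2$};
\end{tikzpicture}
\caption{The multigraph $\mathcal{M}$ for $e=2$, $\ell=3$, with $18$ edges and $36$ darts. The permutation $s$ turns the darts at each vertex counterclockwise and $\tau$ exchanges the two darts of each edge. The cycles of $s\tau$ are the four faces, of lengths $5$ (inside the triangle), $2$, $2$ (inside the digons) and $27$ (outside). The three branches at the triangle have different sizes, so no automorphism of $\mathcal{M}$ reverses all the cyclic orders.}\label{fig:map}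
\end{figure}

Let $c=s\tau$, with $\tau$ applied first. The prescribed values give $\omega_0^+\mapsto\omega_1^+\mapsto\omega_2^+\mapsto\eta\mapsto\eta'\mapsto\omega_0^+$ and $\alpha_j\mapsto\beta'_j\mapsto\alpha_j$. So $c$ has the $5$-cycle $\gamma=(\omega_0^+\ \omega_1^+\ \omega_2^+\ \eta\ \eta')$ and the $e$ cycles $(\alpha_j\ \beta'_j)$ of length $2$. By Lemma~\ref{lem:euler} it has at most $e+2$ cycles, and $5+2e<d$, so there is exactly one further cycle, of length
\[
f=d-5-2e=10e\ell-14e-5 .
\]
The number $f$ is odd, and $f\equiv e\not\equiv 0\pmod 5$. The sizes $5e$ of the core and $e$ of the set of digons were chosen to obtain this together with $e\mid d/2$. The $5$-cycle will give the alternating group, and a $2$-cycle will be used in Step~2.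

\begin{lemma}\label{lem:alt}
\begin{enumerate}
\item[(a)] $\langle s,\tau\rangle=\mathrm{Alt}(\Omega)$.
\item[(b)] There is no $\delta\in\mathrm{Sym}(\Omega)$ with $\delta s\delta^{-1}=s^{-1}$ and $\delta\tau\delta^{-1}=\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $H=\langle s,\tau\rangle$. The element $c^{2f}$ equals $\gamma^{2f}$, and $5\nmid 2f$, so $\gamma\in H$. We show that $H$ is primitive. Let $\Delta$ be a block, that is, a subset with $g\Delta=\Delta$ or $g\Delta\cap\Delta=\emptyset$ for all $g\in H$, and let $|\Delta|>1$. By transitivity we may assume that $\Delta$ meets the support of $\gamma$. If $\gamma\Delta\ne\Delta$, then $\Delta$ contains no fixed point of $\gamma$, and the five sets $\gamma^i\Delta$ are pairwise disjoint subsets of the support, since $5$ is prime; this forces $|\Delta|=1$. So $\gamma\Delta=\Delta$, and $\Delta$ contains the support, in particular $\eta$ and $\eta'$. From $\tau\eta=\eta'$ and $s\eta'=\eta'$ we get $\tau\Delta=\Delta=s\Delta$, hence $\Delta=\Omega$. By Jordan's theorem, a primitive group containing a cycle of prime length that fixes at least three points contains the alternating group \cite[Theorem~3.3E]{DM}.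 So $H\ge\mathrm{Alt}(\Omega)$. Finally $s$ has odd order and $\tau$ is a product of $d/2$ transpositions with $d/2$ even, so both are even.

(b) Such a $\delta$ permutes the cycles of $s$ and the cycles of $\tau$, so it induces an automorphism of $\mathcal{M}$. The only cycles of $\mathcal{M}$ are the triangle and the digons, so $\delta$ preserves the triangle. After deleting the triangle edges, the components of $u_0,u_1,u_2$ contain $1$, $2$ and $5e-3\ge 7$ core vertices, and $\delta$ preserves the core, whose vertices are those of valency $\ell$. So $\delta$ fixes each $u_i$, hence the darts $\omega_1^+$ and $\omega_1^-$. Then $s^{-1}\omega_1^-=\delta s\delta^{-1}\omega_1^-=\delta\omega_1^+=\omega_1^+=s\omega_1^-$, so $s^2$ fixes $\omega_1^-$. But $\omega_1^-$ lies in a cycle of $s$ of length $\ell\ge 3$.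
\end{proof}

\subsection*{Step 2: a perfect quotient of $K$}
The wreath product $\mathbb{Z}_e\wr\mathrm{Sym}(\Omega)$ consists of the permutations
\[
[g,w]\colon(\omega,x)\mapsto(g\omega,\,x+w(\omega))
\]
of $\Omega\times\mathbb{Z}_e$, with $g\in\mathrm{Sym}(\Omega)$ and $w\in\mathbb{Z}_e^\Omega$. We have $[g,w][g',w']=[gg',\,w\circ g'+w']$. Hence the \emph{total shift} $[g,w]\mapsto\sum_\omega w(\omega)$ is a homomorphism to $\mathbb{Z}_e$, and conjugation by $[g,w']$ sends $[1,w]$ to $[1,gw]$, where $gw=w\circ g^{-1}$. We identify $w$ with $[1,w]$, write $\epsilon_\omega$ for the standard basis vectors, so that $g\epsilon_\omega=\epsilon_{g\omega}$, and let $D_0$ be the group of vectors with sum $0$. It is generated by the differences $\epsilon_\omega-\epsilon_{\omega'}$. Since $e$ is a power of $2$ with $e\geq 2$, elements of $\mathbb{Z}_e$ have a parity, and the odd ones are units.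

As $\ell$ is odd, there is $\kappa\in\mathbb{Z}_e$ with $\kappa\ell=1$. Choose $b\in\mathbb{Z}_e^\Omega$ with $b(\omega)+b(\tau\omega)=1+n/2$ for all $\omega$, and with $b(\alpha_1)=1$, $b(\beta'_1)=0$. This is possible because $\tau$ has no fixed points and $\alpha_1,\beta'_1$ belong to different edges. Put $\Phi_1(\rho)=[s,\kappa]$, with $\kappa$ read as a constant vector, and $\Phi_1(t)=[\tau,b]$. Then $\Phi_1(\rho)^\ell$ is the central element $(\omega,x)\mapsto(\omega,x+1)$, whose order $e$ divides $n$, and $\Phi_1(t)^2$ is $(\omega,x)\mapsto(\omega,x+1+n/2)$. So the relations of $K$ hold, $\Phi_1$ is a homomorphism, and $\Phi_1(z)$ has order $e$. Let $M=\Phi_1(K)$ and $D=M\cap\mathbb{Z}_e^\Omega$. By Lemma~\ref{lem:alt}(a), $M/D\cong\mathrm{Alt}(\Omega)$, and $D$ is invariant under even permutations of the coordinates.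

\begin{lemma}\label{lem:perfect}
We have $D=D_0$, and $M$ is perfect.
\end{lemma}

\begin{proof}
The total shifts of $\Phi_1(\rho)$ and $\Phi_1(t)$ are $d\kappa$ and $(d/2)(1+n/2)$, both $0$ because $e\mid d/2$. So $D\le D_0$.

For the converse we first find a vector in $D$ with entries of both parities. We have $\Phi_1(\rho t)=[c,b+\kappa]$ and $c^{10f}=1$, so $w=\Phi_1(\rho t)^{10f}\in D$. On a cycle of $c$ of length $j$, the entry of $w$ is $10f/j$ times the sum of $b+\kappa$ over the cycle. On the $5$-cycle this is a multiple of $2f$, which is even. On $(\alpha_1\ \beta'_1)$ it is $5f(1+0+2\kappa)$, which is odd. Choose $\omega_1,\omega_2$ with $w(\omega_2)-w(\omega_1)$ odd, a third point $\omega_3$, and let $g=(\omega_1\ \omega_2\ \omega_3)$. The vector $w'=w-gw\in D$ is supported on these three points, has sum $0$, and has the odd entry $w(\omega_2)-w(\omega_1)$ at $\omega_2$. So two of the three entries are odd and one is even; let $w'(\omega)$ be odd and $w'(\omega')$ even, with $\omega,\omega'\in\{\omega_1,\omega_2,\omega_3\}$. Let $g'=(\omega\ \omega')(\omega_4\ \omega_5)$ with two further points $\omega_4,\omega_5$. Then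
\[
w'-g'w'=\bigl(w'(\omega)-w'(\omega')\bigr)(\epsilon_\omega-\epsilon_{\omega'})\in D,
\]
and the coefficient is a unit. So $\epsilon_\omega-\epsilon_{\omega'}\in D$, and $D_0\le D$ since $\mathrm{Alt}(\Omega)$ is $2$-transitive.

For distinct $\omega,\omega',\omega''$ take $g\in\mathrm{Alt}(\Omega)$ fixing $\omega''$ and sending $\omega$ to $\omega'$. With $w=\epsilon_\omega-\epsilon_{\omega''}\in D$ we have $\epsilon_\omega-\epsilon_{\omega'}=w-gw$, a commutator in $M$. So $D\le M'$, and since $M/D$ is perfect, $M'=M$.
\end{proof}

\subsection*{Step 3: a $\sigma$-invariant free subgroup}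
Let $J=\{(\Phi_1(k),\Phi_1(\sigma k)):k\in K\}\le M\times M$. It projects onto both factors, and it is the quotient of $K$ by $N_1=\ker\Phi_1\cap\ker\Phi_1\sigma$. The subgroup $N_1$ is $\sigma$-invariant because $\sigma^2=1$.

\begin{lemma}\label{lem:goursat}
$J=M\times M$.
\end{lemma}

\begin{proof}
Let $R_1=\{x:(x,1)\in J\}$ and $R_2=\{x:(1,x)\in J\}$. By Goursat's lemma these are normal subgroups of $M$, and $xR_1\mapsto x'R_2$ for $(x,x')\in J$ is an isomorphism $M/R_1\to M/R_2$. If $R_1=R_2=M$, then $J=M\times M$. So suppose that $R_1$ and $R_2$ are proper. The group $R_iD/D$ is normal in the simple group $M/D$. If $R_iD=M$, then $M/R_i\cong D/(D\cap R_i)$ is abelian and perfect, hence trivial, which is excluded. So $R_i\le D$. Then $D/R_i$ is the largest abelian normal subgroup of $M/R_i$, since an abelian normal subgroup has trivial image in $\mathrm{Alt}(\Omega)$. The isomorphism therefore maps $D/R_1$ onto $D/R_2$ and induces an automorphism of $M/D=\mathrm{Alt}(\Omega)$. As $\sigma\rho=\rho^{-1}$, $\sigma t=z^{-1}t$ and $\Phi_1(z)\in D$, this automorphism sends $s$ to $s^{-1}$ and $\tau$ to $\tau$. For $d\ge 7$ every automorphism of $\mathrm{Alt}(\Omega)$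 is conjugation by an element of $\mathrm{Sym}(\Omega)$, and this contradicts Lemma~\ref{lem:alt}(b).
\end{proof}

Thus $K/N_1$ is perfect. If $\lambda$ vanished on $N_1$, it would induce a surjection $K/N_1\to\mathbb{Z}_2$. So there is $\nu_1\in N_1$ with $\lambda(\nu_1)=1$.

The group $N_1$ still contains the elements of odd order of $\langle z\rangle$. An abelian quotient of odd order removes them, and it is harmless because odd powers preserve $\lambda$. Define $\Phi_2\colon K\to\mathbb{Z}_{m\ell}$ by $\rho\mapsto 2$, $t\mapsto\ell$. The relations of $K$ hold because $n\ell\equiv 0$ and $2\ell(1+n/2)=2\ell+n\ell\equiv 2\ell$. Moreover $\Phi_2\sigma=-\Phi_2$, since $\Phi_2(z^{-1}t)=-2\ell+\ell=-\ell$, and $\Phi_2(z)=2\ell$ has order $m$. Put $N_0=N_1\cap\ker\Phi_2$. It is a $\sigma$-invariant normal subgroup of finite index in $K$, hence normal in $U$. It contains $\nu_0=\nu_1^{m\ell}$, and $\lambda(\nu_0)=1$ because $m\ell$ is odd.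

The group $N_0$ meets both factors of $K=\langle\rho\rangle*_{\langle z\rangle}\langle z,t\rangle$ trivially. Indeed, if $\rho^j\in N_0$, then $s^j=1$, so $\ell\mid j$ and $\rho^j=z^i$; then $e\mid i$ by $\Phi_1$ and $m\mid i$ by $\Phi_2$, so $n\mid i$ and $z^i=1$. The elements of $\langle z,t\rangle$ outside $\langle z\rangle$ have the form $tz^i$ and act on $\Omega$ as $\tau\ne 1$, so they are not in $N_0$. Being normal, $N_0$ meets all conjugates of the factors trivially. It therefore acts on the Bass--Serre tree of $K$ with trivial vertex stabilizers and without inversions, so $N_0$ is free.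

\subsection*{Step 4: avoiding a finite set}
Free groups are residually finite $p$-groups for every prime $p$, by a theorem of Iwasawa \cite[6.1.9]{Rob}: each nontrivial element lies outside some normal subgroup of $p$-power index. We use $p=3$; any odd prime would do. For each $u\in\mathcal{F}\cap N_0$ choose a normal subgroup $L_u$ of $N_0$ of $3$-power index with $u\notin L_u$. Let $N$ be the intersection of $N_0$ and all conjugates $gL_ug^{-1}$ with $g\in U$. Each $L_u$ is normalized by $N_0$, which has finite index in $U$, so there are finitely many conjugates, and each is normal of $3$-power index in $gN_0g^{-1}=N_0$. Hence $N_0/N$ embeds in a finite direct product of finite $3$-groups, and $|N_0:N|$ is odd. The subgroup $N$ is normal of finite index in $U$, it lies in $K$, and it misses $\mathcal{F}$. The element $\nu=\nu_0^{|N_0:N|}$ lies in $N$ and satisfies $\lambda(\nu)=1$. This proves Proposition~\ref{prop:N}, and with it Theorem~\ref{thm:A}.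

\begin{thebibliography}{9}

\bibitem{DM}
Dixon and Mortimer, \emph{Permutation Groups}.

\bibitem{PS}
Primo\v{z} Poto\v{c}nik and Primo\v{z} \v{S}parl, \emph{On the radius and the attachment number of tetravalent half-arc-transitive graphs}, arXiv:1704.07159 (2017).

\bibitem{Rob}
Robinson, \emph{A Course in the Theory of Groups}.

\end{thebibliography}
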